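
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Nonuniqueness for the nonabelian $\lambda$-ray transform on a flat disk}


\begin{abstract}
Let $M$ be a compact surface with a field of prescribed geodesic curvatures $\lambda\in C^\infty(SM)$, strictly $\lambda$-convex boundary and nontrapping $\lambda$-geodesic flow. It was conjectured that the scattering data of a pair $(A,\Phi)$, a $\mathfrak{gl}(n,\mathbb C)$-valued $1$-form and a matrix-valued function, along $\lambda$-geodesics determine the pair up to gauge. We show that this fails for every $n\ge1$. On a flat disk we construct $\lambda$ and a nonzero real function $f\in C_c^\infty(\operatorname{int}M)$ whose integral over every $\lambda$-geodesic vanishes. The function is a difference of two translates of a seed $f_0$. A lens between the two copies makes every curve that comes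 near a copy, and is not nearly horizontal there, traverse both copies in the same way. For nearly horizontal curves the integral over a single copy is made to vanish by bending the curves slightly, in resonance with rapid oscillations of $f_0$.
\end{abstract}

\section{The question and the answer}

\subsection{Scattering data along $\lambda$-geodesics}
Let $(M,g)$ be a compact oriented Riemannian surface with boundary, $SM$ its unit tangent bundle, $\nu$ the inward unit normal to $\partial M$, and $\lambda\in C^\infty(SM)$. A \emph{$\lambda$-geodesic} is a unit-speed curve $\gamma$ with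
\[
\nabla_{\dot\gamma}\dot\gamma=\lambda(\gamma,\dot\gamma)\,i\dot\gamma ,
\]
where $i$ is rotation by $90^\circ$. So $\lambda$ prescribes the signed curvature of $\gamma$ as a function of position and direction; $\lambda=0$ gives geodesics. Let $\gamma_{x,v}$ be the $\lambda$-geodesic with initial data $(x,v)\in SM$ and $\tau(x,v)\in[0,\infty]$ its exit time from $M$. The flow is \emph{nontrapping} if $\tau<\infty$ on $SM$. With the second fundamental form $\Pi_x(v,w)=-\langle\nabla_v\nu,w\rangle$ (positive for the unit disk in $\mathbb R^2$), the boundary is \emph{strictly $\lambda$-convex} if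
\[
\Pi_x(v,v)>\langle\lambda(x,v)\,iv,\nu(x)\rangle\qquad\text{for all }(x,v)\in S\partial M .
\]
Put $\partial_+SM=\{(x,v)\in SM:\ x\in\partial M,\ \langle v,\nu(x)\rangle\ge0\}$.

Fix $n\ge1$. Let $A\in\Omega^1(M,\mathfrak{gl}(n,\mathbb C))$ and $\Phi\in C^\infty(M,\mathfrak{gl}(n,\mathbb C))$. For $(x,v)\in\partial_+SM$ and $\gamma=\gamma_{x,v}$, let $U:[0,\tau(x,v)]\to GL(n,\mathbb C)$ solve
\begin{equation}\label{eq:transport}
\dot U(t)+\big[A_{\gamma(t)}(\dot\gamma(t))+\Phi(\gamma(t))\big]U(t)=0,\qquad U(\tau(x,v))=\mathrm{Id}.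
\end{equation}
The \emph{scattering data}, or nonabelian $\lambda$-ray transform, of $(A,\Phi)$ is the map
\[
C^\lambda_{A,\Phi}:\partial_+SM\to GL(n,\mathbb C),\qquad C^\lambda_{A,\Phi}(x,v)=U(0).
\]
It records the parallel transport defined by $A$, with matrix attenuation $\Phi$, along every $\lambda$-geodesic crossing $M$.

The data cannot determine $(A,\Phi)$ completely. Let $\mathcal G$ be the group of smooth maps $u:M\to GL(n,\mathbb C)$ with $u|_{\partial M}=\mathrm{Id}$, acting by
\[
(A,\Phi)\cdot u=(u^{-1}du+u^{-1}Au,\ u^{-1}\Phi u).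
\]
If $U$ solves \eqref{eq:transport}, then $u^{-1}U$ solves the transport equation of $(A,\Phi)\cdot u$, with the same values at both ends because $u=\mathrm{Id}$ on $\partial M$. Hence $C^\lambda_{(A,\Phi)\cdot u}=C^\lambda_{A,\Phi}$. The conjecture, posed in \cite{JKR}, is that this is the only ambiguity:

\begin{quote}\itshape
Let $\partial M$ be strictly $\lambda$-convex and the $\lambda$-geodesic flow nontrapping. If $C^\lambda_{A,\Phi}=C^\lambda_{B,\Psi}$, then $(A,\Phi)\cdot u=(B,\Psi)$ for some $u\in\mathcal G$.
\end{quote}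

\noindent When $\lambda=0$ and $(M,g)$ has no conjugate points this is true (Paternain and Salo).

\subsection{The scalar case, and the result}
For $n=1$ the solution of \eqref{eq:transport} is an exponential and $C^\lambda_{A,\Phi}=\exp\int_0^\tau(A(\dot\gamma)+\Phi(\gamma))\,dt$. The gauge group acts trivially on $\Phi$. So, with $A=B=0$, the conjecture contains a linear question: must a smooth function vanish if its integrals over all $\lambda$-geodesics vanish? For straight lines in a disk it must, by the result just quoted. For general $\lambda$ the two hypotheses remove the obvious obstructions, since every $\lambda$-geodesic leaves $M$. They do not prevent $\lambda$-geodesics from refocusing, and refocusing is what we exploit.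

\begin{theorem}\label{thm:main}
There are a closed Euclidean disk $M\subset\mathbb R^2$ with the flat metric, a function $\lambda\in C^\infty(SM)$ and a real $f\in C_c^\infty(\operatorname{int}M)$, $f\not\equiv0$, such that $\lambda$ is supported over a compact subset of $\operatorname{int}M$, $\partial M$ is strictly $\lambda$-convex, the $\lambda$-geodesic flow is nontrapping, and
\begin{equation}\label{eq:zero}
\int_0^{\tau(x,v)}f(\gamma_{x,v}(t))\,dt=0\qquad\text{for all }(x,v)\in\partial_+SM .
\end{equation}
\end{theorem}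

\begin{corollary}\label{cor:main}
The conjecture is false for every $n\ge1$.
\end{corollary}

\begin{proof}
Take $(A,\Phi)=(0,f\,\mathrm{Id})$ and $(B,\Psi)=(0,0)$ on the disk of Theorem~\ref{thm:main}. For the first pair $U(t)=\exp\big(\int_t^{\tau}f(\gamma)\big)\mathrm{Id}$, so $C^\lambda_{A,\Phi}=\mathrm{Id}=C^\lambda_{B,\Psi}$ by \eqref{eq:zero}. If $(A,\Phi)\cdot u=(0,0)$ for some $u\in\mathcal G$, then $0=u^{-1}(f\,\mathrm{Id})u=f\,\mathrm{Id}$, a contradiction.
\end{proof}

\begin{theorem}\label{thm:strong}
\begin{enumerate}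
\item[(a)] The $\lambda$ of Theorem~\ref{thm:main} can be taken with $\lambda(x,-v)=-\lambda(x,v)$, so that reversed $\lambda$-geodesics are $\lambda$-geodesics.
\item[(b)] For this $(M,\lambda)$, every $n$, every pair $(A,\Phi)$ and every $c\in\mathbb C\setminus\{0\}$, the pairs $(A,\Phi)$ and $(A,\Phi+cf\,\mathrm{Id})$ have the same scattering data and are not gauge equivalent. If $(A,\Phi)$ is $\mathfrak u(n)$-valued and $c\in i\mathbb R$, both pairs are $\mathfrak u(n)$-valued.
\item[(c)] For every $m\in\mathbb N$ there is such an $(M,\lambda)$ for which the space of $f\in C_c^\infty(\operatorname{int}M)$ satisfying \eqref{eq:zero} has dimension at least $m$. Hence every $(A,\Phi)$ lies in an $m$-parameter family of pairwise gauge-inequivalent pairs with equal data.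
\end{enumerate}
\end{theorem}

\section{The two mechanisms}\label{sec:idea}

\subsection{Cancellation by repetition}
Let $f(x,y)=f_0(x,y)-f_0(x,y-8)$, with $f_0$ supported near the origin. If every curve traverses the second copy exactly as it traversed the first, all integrals of $f$ vanish. A compactly supported field $\lambda_L$ placed between the copies can arrange this for a compact family of curves, as a relay lens does in optics: the line $x=b+sy$ enters the lens and leaves it as $x=b+s(y-8)$ (Figure~\ref{fig:relay}). We require this for $(b,s)$ in a large compact set. A line outside that set either misses a large disk, and then also the support of $f_0$, or has large $|s|$, which means that it is nearly horizontal. Horizontal lines never reach the lens at all. For nearly horizontal curves the integral over $f_0$ alone must therefore vanish.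

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.42]
\draw (0,4) circle (7.2);
\fill[gray!25] (-1,-1) rectangle (1,1);
\fill[gray!25] (-1,7) rectangle (1,9);
\draw (-1,-1) rectangle (1,1);
\draw (-1,7) rectangle (1,9);
\draw[dashed] (-3.2,2.5) rectangle (3.2,5.5);
\draw[thick] (-1.4,-2.8) -- (1.25,2.5) .. controls (1.6,3.2) and (0.9,3.65) .. (0,4)
 .. controls (-0.9,4.35) and (-1.6,4.8) .. (-1.25,5.5) -- (1.35,10.7);
\draw[thick,densely dotted] (-5.9,0.35) -- (-1,0.35);
\draw[thick,densely dotted] plot[domain=-1:1,samples=60] (\x,{0.35+0.1*(1-(\x)*(\x))*cos(1000*(\x))});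
\draw[thick,densely dotted] (1,0.35) -- (5.9,0.35);
\node at (2.2,-0.6) {$f_0$};
\node[right,inner sep=2pt] at (1,8) {\footnotesize $-f_0(\cdot,\cdot-8)$};
\node at (4.6,4) {lens};
\end{tikzpicture}
\caption{The disk $M$ with the two copies of the seed (gray squares) and the lens (dashed) between them; not to scale. Solid: a steep curve, straight outside the lens, enters the lens as the line $x=b+sy$ and leaves it as $x=b+s(y-8)$, so it crosses the two copies in the same way. Dotted: a nearly horizontal curve, bent inside the lower square so that its integral over $f_0$ alone is zero (bending exaggerated).}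
\label{fig:relay}
\end{figure}

This cannot be achieved with straight lines. If the integrals of $f_0\in C_c^\infty(\mathbb R^2)$ over all lines with slopes in an open interval vanish, then $\widehat{f_0}$ vanishes on the open cone of covectors conormal to these lines. As $\widehat{f_0}$ is real analytic, $f_0=0$. So $f_0$ must come together with a field $\lambda_0$ that bends nearly horizontal curves; a very small bending suffices.

\subsection{One layer, worked by hand}\label{sec:onelayer}
Let $\varphi\in C_c^\infty(\mathbb R)$, let $\beta\in C_c^\infty((-1,1))$ be real and nonzero, and let $F(x)=\beta(x)\cos\nu x$ with $\nu$ large. Consider $f_0(x,y)=\varphi(y)F(x)$ and bend the line $y=b+px$, with $p$ bounded, in resonance with $F$, to $y=b+px+\varepsilon F(x)$. The integral of $f_0$ over this curve is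
\[
J(b,p,\varepsilon)=\int\varphi(b+px+\varepsilon F)\,F\,\sqrt{1+(p+\varepsilon F')^2}\,dx .
\]
For $\varepsilon=0$ the integrand is a smooth function independent of $\nu$ times $\cos\nu x$, so repeated integration by parts gives $J(b,p,0)=O(\nu^{-M})$ for all $M$. The derivative at $\varepsilon=0$ is not small:
\[
\partial_\varepsilon J(b,p,0)=\sqrt{1+p^2}\int\varphi'(b+px)F^2\,dx+\frac p{\sqrt{1+p^2}}\int\varphi(b+px)FF'\,dx .
\]
Since $FF'=\frac12(F^2)'$, the last integral equals $-\frac p2\int\varphi'(b+px)F^2dx$, and
\begin{equation}\label{eq:coefficient}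
\partial_\varepsilon J(b,p,0)=\frac{1+p^2/2}{\sqrt{1+p^2}}\int\varphi'(b+px)F^2\,dx,\qquad \frac{1+p^2/2}{\sqrt{1+p^2}}\ge1 .
\end{equation}
If $\varphi'\ge c>0$ on the segment $\{b+px:|x|\le1\}$, this is at least $c\int F^2\ge\frac c4\int\beta^2$ for $\nu$ large. The second $\varepsilon$-derivative is $O(\nu^2)$ for $|\varepsilon|\le\nu^{-3}$, because each $\varepsilon$-derivative brings out at most a factor $F'$. So on $|\varepsilon|\le\nu^{-3}$ the function $J(b,p,\cdot)$ is increasing with derivative bounded below, and it has exactly one zero $\varepsilon(b,p)=O(\nu^{-M})$. A bending smaller than every power of the wavelength makes the integral vanish, for all such $b$ and all slopes $p$ in an interval at once.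

The defect is that $\varphi'>0$ cannot hold on all of $\operatorname{supp}\varphi$. We therefore use many layers $\varphi_k$, each responsible only for the heights $b$ in a window where $\varphi_k'$ has a positive lower bound. The part of a layer without such a bound lies in the window of a neighboring layer, whose frequency is so different that the two layers do not interact. With finitely many layers, the top part of the last one and the bottom part of the first would remain uncovered, so we use infinitely many. They accumulate at $y=\pm1$, with frequencies growing so fast that $\varepsilon$ vanishes to infinite order as $|b|\to1$. This is the content of Section~\ref{sec:seed}.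

\section{Curves written as graphs}\label{sec:graphs}
On $S\mathbb R^2=\mathbb R^2\times S^1$ with coordinates $(x,y,\theta)$, $\lambda$-geodesics solve $\dot x=\cos\theta$, $\dot y=\sin\theta$, $\dot\theta=\lambda$. With $P=\tan\theta$ this gives $dP/dx=\lambda/\cos^3\theta$; with $s=\cot\theta$ it gives $ds/dy=-\lambda/\sin^3\theta$. Hence, for both orientations:
\begin{itemize}
\item[(G1)] the graph $y=y(x)$ of a solution of $y''=l(x,y,y')$ is a $\lambda$-geodesic for $\lambda=l(x,y,\tan\theta)\cos^3\theta$;
\item[(G2)] the graph $x=X(y)$ of a solution of $X''=L(y,X,X')$ is a $\lambda$-geodesic for $\lambda=-L(y,x,\cot\theta)\sin^3\theta$.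
\end{itemize}
If $l,L\in C_c^\infty(\mathbb R^3)$, these fields, extended by $0$ to $\cos\theta=0$ and $\sin\theta=0$ respectively, vanish near those directions. So they are smooth. They change sign under $\theta\mapsto\theta+\pi$.

\section{The seed}\label{sec:seed}

Throughout, $w=e^{-10}$.

\begin{proposition}\label{prop:seed}
There are a real $f_0\in C_c^\infty(\mathbb R^2)$, $f_0\not\equiv0$, $\operatorname{supp}f_0\subset[-1,1]^2$, and $\eta\in C^\infty(\mathbb R^3)$ such that:
\begin{enumerate}
\item[(S1)] $\eta(x,b,p)=0$ if $|x|\ge1$ or $|b|\ge1$ or $|p|\ge2w$, and $|\eta|,|\eta_x|\le\frac14$;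
\item[(S2)] the curves $y_{b,p}(x)=b+px+\eta(x,b,p)$, $(b,p)\in\mathbb R^2$, are exactly the solutions of an ODE $y''=l(x,y,y')$ with $l\in C_c^\infty(\mathbb R^3)$ supported in $\{|x|\le1,\ |y|\le\frac32,\ |P|\le\frac12\}$;
\item[(S3)] $\displaystyle\int_{\mathbb R}f_0(x,y_{b,p}(x))\sqrt{1+y_{b,p}'(x)^2}\,dx=0$ for all $b\in\mathbb R$ and $|p|\le w$.
\end{enumerate}
\end{proposition}

\subsection{Choice of the layers}
Let $t(y)=\operatorname{artanh}y$ for $|y|<1$, so that $1-y^2=\operatorname{sech}^2t(y)$ and
\begin{equation}\label{eq:sech}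
e^{-2|t(y)|}\le1-y^2\le4e^{-2|t(y)|}.
\end{equation}
The layers are unit translates in the variable $t$. In the variable $y$ a layer then has width comparable to its distance to $\{\pm1\}$. Its width in $x$ will be comparable to the same number, so a line of small slope crosses the layer at nearly constant $t$.

Fix $\varphi\in C_c^\infty(\mathbb R)$, $\varphi\ge0$, with $\operatorname{supp}\varphi\subset[-\frac54,\frac14]$ and $\varphi'\ge c_0>0$ on $[-1.12,-0.07]$. Fix $\psi\in C_c^\infty((-1.11,-0.08))$, $\psi\ge0$, with $\sum_{k\in\mathbb Z}\psi(t-k)\equiv1$, which is possible since the interval has length greater than $1$. Fix $\beta\in C_c^\infty((-1,1))$ with $0\le\beta\le1=\beta(0)$. Let $K\ge5$ be an integer, to be chosen last. For $k\in\mathbb Z$ put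
\[
m_k=|k|+K,\quad \tau_k=e^{-2|k|},\quad N_k=2^{m_k^2},\quad a_k=2^{-m_k^3},\quad \nu_k=N_k/\tau_k,\quad F_k(x)=\beta(x/\tau_k)\cos(\nu_kx),
\]
and $\varphi_k(y)=\varphi(t(y)-k)$, $\psi_k(y)=\psi(t(y)-k)$ for $|y|<1$, and $0$ for $|y|\ge1$. Define
\begin{align*}
f_0(x,y)&=\sum_ka_k\varphi_k(y)F_k(x),\\
H(x,b)&=\sum_k\psi_k(b)F_k(x)\quad(|b|<1),\qquad H(x,b)=0\quad(|b|\ge1).
\end{align*}
The function $H$ is the shape of the bending; its size $\varepsilon$ will depend on $(b,p)$.

The sizes have the following purpose. Oscillation in layer $k$ gains any power of $N_k=2^{(|k|+K)^2}$, and this beats every power of $\tau_k^{-1}=e^{2|k|}$. Comparing neighboring layers costs the ratio of their amplitudes, which is bounded by a fixed power of $N_k$. Finally, $a_k$ beats every power of $\nu_k$, so that $f_0$ is smooth.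

\smallskip
\noindent\emph{Derivatives.} Since $d/dy=\cosh^2t\,d/dt$, induction on $n$ shows that $\varphi_k^{(n)}$ is a sum of terms $q(\tanh t)\cosh^{2n}t\;\varphi^{(j)}(t-k)$ with polynomials $q$ independent of $k$ and $j\le n$; likewise for $\psi_k$. On the supports $|t|\le|k|+\frac54$, hence $\cosh^{2n}t\le C_n\tau_k^{-n}$ and
\begin{equation}\label{eq:phik}
|\varphi_k^{(n)}|,\ |\psi_k^{(n)}|\le C_n\tau_k^{-n}.
\end{equation}
Also $|F_k^{(r)}|\le C_r(\tau_k^{-1}+\nu_k)^r\le C_r\nu_k^r$ (constants may change at each occurrence).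

\smallskip
\noindent\emph{First properties.} Since $\tau_k^{-1}\le\nu_k$ and $\sum_ka_k\nu_k^r<\infty$ for all $r$, the series for $f_0$ converges in $C^\infty$, so $f_0\in C_c^\infty(\mathbb R^2)$ and $\operatorname{supp}f_0\subset[-1,1]^2$. At the point $(0,\tanh(-\frac12))$ all summands are nonnegative and the one with $k=0$ is $a_0\varphi(-\frac12)>0$, so $f_0\not\equiv0$. On $|b|<1$ the sum $H$ is locally finite, hence smooth. There $|H|\le\sum_k\psi_k=1$, and $H=0$ for $|x|\ge1$.

\smallskip
\noindent\emph{Constants.} From now on $C$ and $c$, with or without indices, are positive constants depending only on $\varphi,\psi,\beta$ and the indices, never on $K,k,b,p,\varepsilon$. ``For $K$ large'' means $K\ge K_1$ with $K_1$ depending only on $\varphi,\psi,\beta$; it is used finitely often. The functions $\varphi_k,\psi_k$ and the numbers $\tau_k$ do not involve $K$, so the constants in \eqref{eq:phik} are of this kind.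

\subsection{Localization}

A curve that starts near height $b$ should see only the layers near $b$, even when $b$ is close to $\pm1$.

\begin{lemma}\label{lem:loc}
Let $|p|\le2w$, $|x|\le\tau_k$ and $y=b+px+\zeta$ with $|\zeta|\le\frac w{10}(1-b^2)_+$.
\begin{enumerate}
\item[(i)] If $|y|<1$ and $t(y)-k\in[-\frac54,\frac14]$, then $|b|<1$ and $|t(b)-t(y)|\le0.01$.
\item[(ii)] If $|b|<1$ and $t(b)-k\in[-1.27,0.27]$, then $|y|<1$ and $|t(b)-t(y)|\le0.01$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:sech}, $1-|y|\ge\frac12(1-y^2)\ge\frac12e^{-2|t(y)|}\ge\frac12e^{-5/2}\tau_k$. Hence $|px|\le2w\tau_k\le4e^{5/2}w(1-|y|)\le49w(1-|y|)$. Also $|\zeta|\le\frac w5(1-|b|)_+\le\frac w5(1-|y|+|y-b|)$. Together $(1-\frac w5)|y-b|\le49.2\,w(1-|y|)$, so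
\[
|y-b|\le50w(1-|y|)\le0.0025(1-|y|).
\]
In particular $|b|<1$. For $z$ between $y$ and $b$ we have $t'(z)=(1-z^2)^{-1}\le(1-|z|)^{-1}$ and $1-|z|\ge0.9975(1-|y|)$, so $|t(b)-t(y)|\le0.0025/0.9975\le0.01$.

(ii) Now $1-|b|\ge\frac12e^{-2.54}\tau_k$, so $|px|\le4e^{2.54}w(1-|b|)\le50.8\,w(1-|b|)$, and $|\zeta|\le\frac w5(1-|b|)$. Thus $|y-b|\le51w(1-|b|)\le0.0025(1-|b|)$. This gives $|y|<1$, and for $z$ between $b$ and $y$ we have $1-|z|\ge0.9975(1-|b|)$, so again $|t(b)-t(y)|\le0.01$.
\end{proof}

For $|b|<1$ let
\[
\mathcal L(b)=\{k\in\mathbb Z:\ t(b)-k\in[-1.27,0.27]\}.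
\]
It consists of one integer or of two consecutive integers. If $\psi_k$ or one of its derivatives is nonzero at $b$, then $t(b)-k\in[-1.11,-0.08]$, so $k\in\mathcal L(b)$.

Say that a curve \emph{meets layer $k$} if it contains a point $(x,y)$ with $|x|\le\tau_k$, $|y|<1$ and $t(y)-k\in[-\frac54,\frac14]$. Outside this set the summand $a_k\varphi_kF_k$ of $f_0$ and all its derivatives vanish. Since $|H|\le1$, Lemma~\ref{lem:loc}(i) yields:
\begin{itemize}
\item[(L1)] If $|b|<1$, $|p|\le2w$ and $|\varepsilon|\le\frac w{10}(1-b^2)$, the curve $y=b+px+\varepsilon H(x,b)$ meets only layers $k$ with $t(b)-k\in[-1.26,0.26]$. Hence, if $|b_0|<1$ and $|t(b)-t(b_0)|\le0.01$, it meets only layers $k\in\mathcal L(b_0)$.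
\item[(L2)] If $|b|\ge1$ and $|p|\le2w$, the line $y=b+px$ meets no layer (take $\zeta=0$), so $f_0=0$ along it.
\end{itemize}

\subsection{One large parameter}

All quantities attached to the layers in $\mathcal L(b)$ can be compared with powers of
\[
\mathcal N(b)=2^{\kappa^2},\qquad \kappa=K+|t(b)|,
\]
a continuous function of $b\in(-1,1)$ with $\mathcal N\ge2^{K^2}$ and $\mathcal N(b)\to\infty$ as $|b|\to1$.

\begin{lemma}\label{lem:sizes}
Let $|b|<1$, $k,j\in\mathcal L(b)$, $\mathcal N=\mathcal N(b)$. Then
\begin{equation}\label{eq:sizes}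
\mathcal N^{1/2}\le N_k\le\mathcal N^2,\quad \frac{a_k}{a_j}\le\mathcal N^8,\quad \tau_k^{-1}\le\mathcal N,\quad (1-b^2)^{-1}\le\mathcal N,\quad \nu_k\le\mathcal N^3,
\end{equation}
\begin{equation}\label{eq:H}
|\partial_b^n\partial_x^rH(x,b)|\le C_{nr}\,\mathcal N^{\,n+3r}.
\end{equation}
If $k\ne j$, the one with the larger modulus, say $k$, has $\tau_k=e^{-2}\tau_j$ and $\nu_k\ge4\nu_j$, so $|\nu_k\pm\nu_j|\ge\frac12\nu_k$.
\end{lemma}

\begin{proof}
Since $|t(b)-k|\le1.27$ and likewise for $j$, we have $m_k,m_j\in[\kappa-1.27,\kappa+1.27]$, and $\kappa\ge K\ge5$. Then $(\kappa-1.27)^2\ge\frac12\kappa^2$ and $(\kappa+1.27)^2\le2\kappa^2$ give the bounds on $N_k$. From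
\[
(\kappa+1.27)^3-(\kappa-1.27)^3=7.62\,\kappa^2+2(1.27)^3\le8\kappa^2
\]
we get $a_k/a_j\le2^{8\kappa^2}=\mathcal N^8$. Next, $\tau_k^{-1}=e^{2|k|}\le e^{2(\kappa+1.27)}\le2^{\kappa^2}$ and $(1-b^2)^{-1}=\cosh^2t(b)\le e^{2\kappa}\le2^{\kappa^2}$. The bound on $\nu_k=N_k\tau_k^{-1}$ follows. For \eqref{eq:H}, at most two terms of $H$ contribute at $b$, and each is at most $C_{nr}\tau_k^{-n}\nu_k^r$ by \eqref{eq:phik} and the bound on $F_k^{(r)}$. If $k\ne j$, they are consecutive integers, so $|k|=|j|+1$ for the larger one; then $\tau_k=e^{-2}\tau_j$ and $\nu_k/\nu_j\ge N_k/N_j=2^{2m_j+1}\ge4$.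
\end{proof}

Put $a_*(b)=\min_{k\in\mathcal L(b)}a_k$ and $\bar a(b)=\sum_k\psi_k(b)a_k$. As $\sum_k\psi_k=1$, we have $\bar a\ge a_*$. By \eqref{eq:sizes}, $a_k\le\mathcal N^8a_*$ for $k\in\mathcal L(b)$.

We use oscillation in the following form.
\begin{itemize}
\item[(O)] If $g\in C_c^\infty(\mathbb R)$ is supported in $|x|\le\tau$ and $|g^{(n)}|\le C_n\Lambda\tau^{-n}$ for all $n$, then for $\nu\neq0$ and all $M$, $\big|\int g\,e^{i\nu x}dx\big|\le C'_M\Lambda\tau(\tau|\nu|)^{-M}$.
\end{itemize}
Indeed, $M$ integrations by parts bound the integral by $|\nu|^{-M}\int|g^{(M)}|\le2\tau\,C_M\Lambda\tau^{-M}|\nu|^{-M}$.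

\subsection{Estimates for the integral}
For $|b|<1$, $|p|<2w$, $|\varepsilon|<\frac w{10}(1-b^2)$ put $h(q)=\sqrt{1+q^2}$ and
\[
J(b,p,\varepsilon)=\int f_0\big(x,b+px+\varepsilon H\big)\,h(p+\varepsilon H_x)\,dx,\quad
J_0(b,p)=J(b,p,0),\quad J_1(b,p)=\partial_\varepsilon J(b,p,0).
\]
As in Section~\ref{sec:onelayer}, we show that $J_0$ is tiny, that $J_1$ is bounded below, and that $\partial_\varepsilon^2J$ is not too large, each relative to $a_*$.

By (L1), for $b$ near a given $b_0$ only the layers $k\in\mathcal L(b_0)$ contribute. So in computing $J$ and its derivatives at a point over $b_0$ we may replace $f_0$ by $\sum_{k\in\mathcal L(b_0)}a_k\varphi_kF_k$. We do this without further comment; it involves at most two layers. In particular $J$ is smooth.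

\begin{lemma}\label{lem:J0}
For all $i,j,M$: $|\partial_b^i\partial_p^jJ_0|\le C_{ijM}\,a_*\,\mathcal N^{-M}$.
\end{lemma}

\begin{proof}
We have $J_0=\sqrt{1+p^2}\sum_ka_k\int\varphi_k(b+px)\beta(x/\tau_k)\cos(\nu_kx)\,dx$, where at a point over $b_0$ the sum is over $k\in\mathcal L(b_0)$. Applying $\partial_b^i\partial_p^j$ to the integral changes the amplitude to $\varphi_k^{(i+j)}(b+px)\,x^j\beta(x/\tau_k)$. By \eqref{eq:phik}, $|x|\le\tau_k$ and $|p|\le1$, its $n$-th $x$-derivative is $O(\tau_k^{-i-n})$. As $\tau_k\nu_k=N_k\ge\mathcal N^{1/2}$, (O) bounds the integral by $C\tau_k^{1-i}\mathcal N^{-M/2}$ for every $M$. Now use $\tau_k^{-1}\le\mathcal N$ and $a_k\le\mathcal N^8a_*$, and recall that $M$ is arbitrary.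
\end{proof}

\begin{lemma}\label{lem:J1}
There is $c_1>0$, depending only on $\varphi,\beta$, such that for $K$ large $J_1(b,p)\ge\frac12c_1\bar a(b)\ge\frac12c_1a_*(b)$.
\end{lemma}

\begin{proof}
Differentiating,
\[
J_1=\sqrt{1+p^2}\sum_{k,j}a_k\psi_j(b)\!\int\!\varphi_k'(b+px)F_kF_j\,dx+\frac p{\sqrt{1+p^2}}\sum_{k,j}a_k\psi_j(b)\!\int\!\varphi_k(b+px)F_kF_j'\,dx .
\]

\emph{Diagonal terms.} The computation leading to \eqref{eq:coefficient} shows that the two terms with $j=k$ add up to
\[
\frac{1+p^2/2}{\sqrt{1+p^2}}\;a_k\psi_k(b)\int\varphi_k'(b+px)F_k^2\,dx .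
\]
Suppose $\psi_k(b)\ne0$ and $|x|\le\tau_k$, and let $y=b+px$. Then $t(b)-k\in[-1.11,-0.08]$, so Lemma~\ref{lem:loc}(ii) gives $t(y)-k\in[-1.12,-0.07]$. Hence $\varphi_k'(y)=\varphi'(t(y)-k)/(1-y^2)\ge c_0/(1-y^2)$, and by \eqref{eq:sech} $1-y^2\le4e^{-2|t(y)|}\le4e^{2.24}\tau_k\le52\,\tau_k$. Moreover
\[
\int F_k^2\,dx=\tau_k\int\beta(\xi)^2\cos^2(N_k\xi)\,d\xi\ge\tfrac14\tau_k\int\beta^2\qquad\text{for }K\text{ large}.
\]
So the diagonal terms sum to at least $c_1\bar a(b)$ with $c_1=\frac{c_0}{208}\int\beta^2$.

\emph{Off-diagonal terms.} By (L1) and the remark on $\psi_j$, only $k\ne j$ in $\mathcal L(b)$ occur. Let $\tau_*=\min(\tau_k,\tau_j)$. Since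
\[
F_j'=\tau_j^{-1}\beta'(x/\tau_j)\cos\nu_jx-\nu_j\beta(x/\tau_j)\sin\nu_jx ,
\]
expanding the products of trigonometric functions gives integrals of amplitudes supported in $|x|\le\tau_*$ against $e^{\pm i(\nu_k\pm\nu_j)x}$. By \eqref{eq:phik} and \eqref{eq:sizes} the $n$-th derivative of each amplitude is $O(\mathcal N^3\tau_*^{-1-n})$, where $\mathcal N^3$ accounts for $\nu_j$ and $\tau_j^{-1}$. By Lemma~\ref{lem:sizes}, the index with the larger frequency also has the smaller $\tau$, so $\tau_*|\nu_k\pm\nu_j|\ge\frac12\tau_*\max(\nu_k,\nu_j)=\frac12\max(N_k,N_j)\ge\frac12\mathcal N^{1/2}$. Hence, by (O), these terms are at most $C_Ma_k\psi_j\mathcal N^{3-M}\le C_Ma_j\psi_j\mathcal N^{11-M}$ for every $M$. With $M=12$ they sum to at most $C\bar a\,\mathcal N^{-1}$, which is less than $\frac12c_1\bar a$ for $K$ large.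
\end{proof}

Let
\[
\Omega=\{(b,p,\varepsilon):\ |b|<1,\ |p|<2w,\ |\varepsilon|<\mathcal N(b)^{-20}\},
\]
an open set. For $K$ large, \eqref{eq:sizes} and \eqref{eq:H} give $|\varepsilon|<\frac w{10}(1-b^2)$ and $|\varepsilon H_x|\le1$ on $\Omega$. So $J$ is defined and smooth on $\Omega$.

\begin{lemma}\label{lem:J}
For $K$ large we have, on $\Omega$ and for all $i,j,r$,
\begin{equation}\label{eq:J}
|\partial_b^i\partial_p^j\partial_\varepsilon^rJ|\le C_{ijr}\,a_*\,\mathcal N^{C_{ijr}},\qquad |\partial_\varepsilon^2J|\le C\,a_*\,\mathcal N^{14},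
\end{equation}
and $\partial_\varepsilon J\ge\frac14c_1a_*$.
\end{lemma}

\begin{proof}
Near a point of $\Omega$ over $b_0$, $J$ is the sum over $k\in\mathcal L(b_0)$ of $a_k\int_{-1}^1\varphi_k(b+px+\varepsilon H)F_k(x)h(p+\varepsilon H_x)\,dx$. At $b_0$, a derivative $\partial_b^i\partial_p^j\partial_\varepsilon^r$ of the integrand is a polynomial, with universal coefficients, in the following quantities:
\begin{itemize}
\item $\varphi_k^{(n)}$ with $n\le i+j+r$, which is $O(\mathcal N^n)$; $F_k$, $x$ and $\varepsilon$, which are $O(1)$;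
\item $\partial_b^nH$ and $\partial_b^nH_x$ with $n\le i$, which are $O(\mathcal N^{n+3})$ by \eqref{eq:H};
\item $h^{(n)}(p+\varepsilon H_x)$, which is $O(1)$ as $|p+\varepsilon H_x|\le2$.
\end{itemize}
With $a_k\le\mathcal N^8a_*$ the first bound follows. For the second, with $q=p+\varepsilon H_x$,
\[
\partial_\varepsilon^2J=\int\big[\partial_y^2f_0\,H^2h(q)+2\,\partial_yf_0\,HH_x\,h'(q)+f_0\,H_x^2\,h''(q)\big]dx ,
\]
which is $O\big(\max_{\mathcal L(b_0)}a_k\,(\mathcal N^2+\mathcal N\cdot\mathcal N^3+\mathcal N^6)\big)=O(a_*\mathcal N^{14})$. Therefore $|\partial_\varepsilon J-J_1|\le Ca_*\mathcal N^{14-20}$ on $\Omega$, and Lemma~\ref{lem:J1} gives the last claim for $K$ large.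
\end{proof}

\subsection{Solving $J=0$}

\begin{lemma}\label{lem:eps}
For $K$ large and $|b|<1$, $|p|<2w$ there is exactly one $\varepsilon=\varepsilon(b,p)$ with $|\varepsilon|<\mathcal N(b)^{-20}$ and $J(b,p,\varepsilon)=0$. The function $\varepsilon(b,p)$ is smooth, and for all multi-indices $\alpha$ and all $M$
\begin{equation}\label{eq:eps}
|\partial^\alpha_{(b,p)}\varepsilon(b,p)|\le C_{\alpha M}\,\mathcal N(b)^{-M}.
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:J0} with $M=30$, $|J_0|\le Ca_*\mathcal N^{-30}<\frac18c_1a_*\mathcal N^{-20}$ for $K$ large. Since $\partial_\varepsilon J\ge\frac14c_1a_*$ on $\Omega$, going from $\varepsilon=0$ to $\pm\frac12\mathcal N^{-20}$ changes $J$ by at least $\frac18c_1a_*\mathcal N^{-20}$, upward or downward respectively. So there is a zero, and it is unique by monotonicity. It is smooth by the implicit function theorem.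

Write $J=J_0+\varepsilon\,\mathcal J$ with $\mathcal J(b,p,\varepsilon)=\int_0^1\partial_\varepsilon J(b,p,\sigma\varepsilon)\,d\sigma\ge\frac14c_1a_*$. Then $|\varepsilon(b,p)|=|J_0|/\mathcal J\le C_M\mathcal N^{-M}$, which is \eqref{eq:eps} for $\alpha=0$. Let $|\alpha|\ge1$ and assume \eqref{eq:eps} for all smaller orders. Applying $\partial^\alpha$ to $J(b,p,\varepsilon(b,p))=0$ gives a vanishing linear combination, with universal coefficients, of the terms
\[
\big(\partial^\mu_{(b,p)}\partial_\varepsilon^rJ\big)(b,p,\varepsilon(b,p))\prod_{i=1}^r\partial^{\alpha_i}\varepsilon,\qquad r\ge0,\ |\alpha_i|\ge1,\ \mu+\alpha_1+\dots+\alpha_r=\alpha .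
\]
\begin{itemize}
\item The term with $r=1$, $\mu=0$ is $\partial_\varepsilon J\;\partial^\alpha\varepsilon$, with coefficient $1$.
\item The term with $r=0$ is $\partial^\alpha J_0+\varepsilon(b,p)\int_0^1(\partial^\alpha_{(b,p)}\partial_\varepsilon J)(b,p,\sigma\varepsilon(b,p))\,d\sigma$. It is $O(a_*\mathcal N^{-M})$ for all $M$ by Lemma~\ref{lem:J0}, \eqref{eq:J} and the case $\alpha=0$.
\item In all other terms $r\ge1$ and every $\alpha_i$ satisfies $0<|\alpha_i|<|\alpha|$. They are $O(a_*\mathcal N^{-M})$ for all $M$ by \eqref{eq:J} and the induction hypothesis.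
\end{itemize}
Divide by $\partial_\varepsilon J\ge\frac14c_1a_*$. It is essential here that all bounds carry the same factor $a_*$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:seed}}
Let $\chi\in C_c^\infty((-2w,2w))$, $0\le\chi\le1$, $\chi=1$ on $[-w,w]$. Put
\[
\eta(x,b,p)=\chi(p)\,\varepsilon(b,p)\,H(x,b)\quad\text{for }|b|<1
\]
(read as $0$ for $|p|\ge2w$), and $\eta=0$ for $|b|\ge1$. By \eqref{eq:H} and \eqref{eq:eps}, each derivative of $\eta$ on $|b|<1$ is $O(\mathcal N(b)^{-M})$ for all $M$, uniformly in $x,p$. As $\mathcal N(b)\to\infty$ when $|b|\to1$, all derivatives tend to $0$ there, so $\eta\in C^\infty(\mathbb R^3)$. Since $\mathcal N\ge2^{K^2}$ and the constants do not depend on $K$, each fixed $C^r$ norm of $\eta$ tends to $0$ as $K\to\infty$. We now fix $K$ so large that all the preceding lemmas hold, $|\eta|,|\eta_x|\le\frac14$, and for every $x\in[-1,1]$ the map $(b,p)\mapsto(\eta-x\eta_x,\eta_x)$ has Lipschitz constant less than $\frac12$. As $H=0$ for $|x|\ge1$, (S1) holds.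

\emph{(S2).} Let $A_x(b,p)=(b+px,p)$ and
\[
\Theta_x(b,p)=(b+px+\eta,\ p+\eta_x)=A_x\big((b,p)+(\eta-x\eta_x,\eta_x)\big),
\]
so that $\Theta_x(b,p)=(y_{b,p}(x),y_{b,p}'(x))$. The identity plus a map with Lipschitz constant less than $\frac12$ is a bijection of $\mathbb R^2$ with invertible differential. For $|x|\ge1$ we have $\Theta_x=A_x$. So $(x,b,p)\mapsto(x,\Theta_x(b,p))$ is a diffeomorphism of $\mathbb R^3$, and
\[
l(x,y,P)=\eta_{xx}\big(x,\Theta_x^{-1}(y,P)\big)
\]
is smooth. Where $l\ne0$ we have $|x|\le1$, $|y|\le1+2w+\frac14\le\frac32$ and $|P|\le2w+\frac14\le\frac12$, which gives the support of $l$. By construction each $y_{b,p}$ solves $y''=l(x,y,y')$. As $\Theta_{x_0}$ is onto for every $x_0$, these solutions realize all initial conditions, so by uniqueness they are all the solutions.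

\emph{(S3).} If $|b|<1$ and $|p|\le w$, then $\chi(p)=1$ and the integral is $J(b,p,\varepsilon(b,p))=0$. If $|b|\ge1$, the curve is the line $y=b+px$, along which $f_0=0$ by (L2). \qed

\subsection{The field $\lambda_0$ and its geodesics}\label{sec:lambda0}
Let $\lambda_0=l(x,y,\tan\theta)\cos^3\theta$; it is supported over $[-1,1]\times[-\frac32,\frac32]$. To each line $\ell$ we associate an unoriented curve $c_\ell$: if $\ell=\{y=b+px\}$, then $c_\ell$ is the graph of $y_{b,p}$; if $\ell$ is vertical, then $c_\ell=\ell$. By (G1), (S2) and the vanishing of $\lambda_0$ in vertical directions, the $c_\ell$ with both orientations are all the $\lambda_0$-geodesics in $\mathbb R^2$.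

If $c_\ell\ne\ell$, then $|b|<1$ and $|p|<2w$, the curves $c_\ell$ and $\ell$ agree for $|x|\ge1$, and for $|x|\le1$ both lie in $|y|\le1+2w+\frac14\le\frac32$. Hence
\begin{equation}\label{eq:cl}
c_\ell\cap\{|y|>\tfrac32\}=\ell\cap\{|y|>\tfrac32\};\quad\text{if }\ell\text{ is horizontal, then } \ell\cup c_\ell\subset\{|y|\le\tfrac32\}\text{ or }c_\ell=\ell .
\end{equation}
Let $I_0(\ell)=\int_{c_\ell}f_0\,ds$. Then:
\begin{itemize}
\item[(I1)] $I_0(\ell)=0$ if $\ell$ has slope $|dy/dx|\le w$, by (S3);
\item[(I2)] $I_0(\ell)=0$ if $\ell$ misses the closed disk of radius $2$ about $0$. Indeed, $c_\ell\ne\ell$ would imply $(0,b)\in\ell$ with $|b|<1$; so $c_\ell=\ell$, which misses $[-1,1]^2\supset\operatorname{supp}f_0$.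
\end{itemize}

\section{The relay lens}\label{sec:lens}

We need a lens in $\frac52\le y\le\frac{11}2$ that turns $x=b+sy$ into $x=b+s(y-8)$. Among linear equations $X''=-q(y)X$ there is a simple recipe. A complex solution can be written $Z=re^{i\vartheta}$ with $\vartheta'=r^{-2}$, and the modulus $r>0$ can be prescribed freely. Straight lines correspond to $r=\sqrt{1+y^2}$ with $\vartheta=\arctan y$. The shifted lines appear if the phase gains a full turn between $y=0$ and $y=8$. A cutoff then makes the lens compactly supported, and it remains exact on the compact set of lines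
\[
\mathcal Q=\big\{(b,s):\ |s|\le S_0,\ |b|\le2\sqrt{1+S_0^2}\big\},\qquad S_0=1/w .
\]

\begin{lemma}\label{lem:lens}
There is $L\in C_c^\infty(\mathbb R^3)$, supported in $\{\frac52\le y\le\frac{11}2\}$, with the following property. For $(b,s)\in\mathbb R^2$, the solution of $X''=L(y,X,X')$ with $X=b+sy$ for $y\le\frac52$ has the form $X=b'+s'(y-8)$ for $y\ge\frac{11}2$, and the map $T(b,s)=(b',s')$ is a bijection of $\mathbb R^2$ with $T=\mathrm{id}$ on $\mathcal Q$.
\end{lemma}

\begin{proof}
Choose a smooth $r>0$ with $r=\sqrt{1+y^2}$ for $y\le\frac52$, $r=\sqrt{1+(y-8)^2}$ for $y\ge\frac{11}2$, and $\int_0^8r^{-2}dy=2\pi$. To do so, multiply some smooth positive $r_0$ with these end values by $e^{-\mu\zeta}$, where $\zeta\in C^\infty(\mathbb R)$ is nonnegative, and positive exactly on $(\frac52,\frac{11}2)$. The integral is continuous in $\mu\in\mathbb R$, tends to $\infty$ as $\mu\to\infty$, and tends to $2\arctan\frac52<2\pi$ as $\mu\to-\infty$.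

Put $\vartheta(y)=\int_0^yr^{-2}$, $Z=re^{i\vartheta}$ and $q=r^{-4}-r''/r$. Then $Z'=(r'+i/r)e^{i\vartheta}$ and
\[
Z''=\Big(r''-\frac{ir'}{r^2}+\frac{ir'}{r^2}-\frac1{r^3}\Big)e^{i\vartheta}=(r''-r^{-3})e^{i\vartheta}=-qZ .
\]
The second derivative of $(1+y^2)^{1/2}$ is $(1+y^2)^{-3/2}$, so $q=0$ for $y\le\frac52$ and for $y\ge\frac{11}2$. For $y\le\frac52$ we have $\vartheta=\arctan y$ and $Z=1+iy$. For $y\ge\frac{11}2$ we have $\vartheta=2\pi+\arctan(y-8)$ and $Z=1+i(y-8)$. So
\[
X_{b,s}=b\operatorname{Re}Z+s\operatorname{Im}Z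
\]
solves $X''=-qX$, equals $b+sy$ for $y\le\frac52$ and $b+s(y-8)$ for $y\ge\frac{11}2$.

Let $\chi_L\in C_c^\infty(\mathbb R^2)$ equal $1$ on the compact set $\{(X_{b,s}(y),X_{b,s}'(y)):\ (b,s)\in\mathcal Q,\ 2\le y\le6\}$, and put $L(y,X,P)=-q(y)\,X\,\chi_L(X,P)$. For $(b,s)\in\mathcal Q$ the solution is $X_{b,s}$, so $T=\mathrm{id}$ on $\mathcal Q$. As $L$ is smooth with compact support, solutions are unique and exist globally, and $X''=0$ outside $\frac52\le y\le\frac{11}2$. So $T$ is the flow map of the equation from $y=\frac52$ to $y=\frac{11}2$, composed with affine bijections, and is bijective.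
\end{proof}

Let $\lambda_L=-L(y,x,\cot\theta)\sin^3\theta$, as in (G2).

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Put
\[
\lambda(x,y,\theta)=\lambda_0(x,y,\theta)+\lambda_L(x,y,\theta)+\lambda_0(x,y-8,\theta),\qquad f(x,y)=f_0(x,y)-f_0(x,y-8).
\]
The two summands of $f$ have disjoint supports, so $f\not\equiv0$. The three summands of $\lambda$ are compactly supported over $\{|y|\le\frac32\}$, $\{\frac52\le y\le\frac{11}2\}$ and $\{|y-8|\le\frac32\}$ respectively.

\subsection{All $\lambda$-geodesics in the plane}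
For $(b,s)\in\mathbb R^2$ let $\ell=\{x=b+sy\}$, $(b',s')=T(b,s)$, $\ell'=\{x=b'+s'y\}$, and
\[
\Gamma_{b,s}=\big(c_\ell\cap\{y\le2\}\big)\cup\{(X(y),y):2\le y\le6\}\cup\big((c_{\ell'}+(0,8))\cap\{y\ge6\}\big),
\]
where $X$ is the solution in Lemma~\ref{lem:lens} with data $(b,s)$. By \eqref{eq:cl}, the lower curve $c_\ell$ equals $\ell$ in $\{y>\frac32\}$, and the upper curve $c_{\ell'}+(0,8)$ equals $\{x=b'+s'(y-8)\}$ in $\{y<\frac{13}2\}$. So $\Gamma_{b,s}$ coincides with $c_\ell$ in $\{y<\frac52\}$, with the graph of $X$ in $\{\frac32<y<\frac{13}2\}$, and with $c_{\ell'}+(0,8)$ in $\{y>\frac{11}2\}$. Each of these three pieces is a connected embedded arc: $\ell$ is not horizontal, so $c_\ell\cap\{y<\frac52\}$ is $c_\ell$ with a straight end removed, and likewise for the upper piece. Thus $\Gamma_{b,s}$ is a smooth, connected, properly embedded curve, with straight ends on which $y\to-\infty$ and $y\to+\infty$. In the three regions $\lambda$ equals $\lambda_0$, $\lambda_L$ and $\lambda_0(x,y-8,\theta)$ respectively. Hence $\Gamma_{b,s}$ is a $\lambda$-geodesic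 in either orientation.

Say that a curve is of \emph{horizontal type} if it is $c_\ell$ with $\ell$ a horizontal line in $\{y<\frac52\}$, or $c_\ell+(0,8)$ with $\ell$ horizontal and $\ell+(0,8)\subset\{y>\frac{11}2\}$, or a horizontal line in $\{2\le y\le6\}$.

\begin{lemma}\label{lem:all}
Curves of horizontal type are $\lambda$-geodesics, and every complete $\lambda$-geodesic in $\mathbb R^2$ is, up to orientation, some $\Gamma_{b,s}$ or a curve of horizontal type. In particular every $\lambda$-geodesic is unbounded in both time directions.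
\end{lemma}

\begin{proof}
In the first case of horizontal type, \eqref{eq:cl} shows that $c_\ell$ stays in $\{y<\frac52\}$, where $\lambda=\lambda_0$. In the second case it shows in the same way that $c_\ell+(0,8)$ stays in $\{y>\frac{11}2\}$, where $\lambda=\lambda_0(x,y-8,\theta)$. On $\{2\le y\le6\}$ we have $\lambda=\lambda_L$, which vanishes in horizontal directions, and this settles the third case.

By uniqueness it suffices to find one of the listed curves through each $(z,v)$.
\begin{itemize}
\item Let $z\in\{y<\frac52\}$ and let $c_\ell$ be the $\lambda_0$-geodesic through $(z,v)$. If $\ell$ is horizontal, then it lies in $\{y<\frac52\}$: by \eqref{eq:cl}, either $c_\ell=\ell\ni z$, or $\ell\subset\{|y|\le\frac32\}$. So $c_\ell$ is of horizontal type. If $\ell$ is not horizontal, take the $\Gamma_{b,s}$ with lower line $\ell$.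
\item Let $z\in\{y>\frac{11}2\}$, and let $c_{\ell'}+(0,8)$ be the geodesic of $\lambda_0(x,y-8,\theta)$ through $(z,v)$. If $\ell'$ is horizontal, this curve is of horizontal type as before. If $\ell'=\{x=b'+s'y\}$, take $\Gamma_{b,s}$ with $(b,s)=T^{-1}(b',s')$; this uses that $T$ is onto.
\item Let $z\in\{2\le y\le6\}$. If $v$ is horizontal, take the horizontal line through $z$. Otherwise take the solution $X$ of $X''=L(y,X,X')$ through $(z,v)$ and its data $(b,s)$ for $y\le\frac52$; then $\Gamma_{b,s}$ passes through $(z,v)$.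
\end{itemize}
Finally $|y|\to\infty$ at both ends of $\Gamma_{b,s}$, and $|x|\to\infty$ at both ends of a curve of horizontal type.
\end{proof}

\subsection{All total integrals vanish}\label{sec:vanish}
On a curve of horizontal type the integral of $f$ is $0$ or $\pm I_0$ of a horizontal line, which is $0$ by (I1). For $\Gamma_{b,s}$, since $\operatorname{supp}f_0\subset\{|y|\le1\}$,
\[
\int_{\Gamma_{b,s}}f\,ds=I_0(\ell)-I_0(\ell').
\]
If $(b,s)\in\mathcal Q$, then $\ell'=\ell$ by Lemma~\ref{lem:lens} and the difference is $0$. If $(b,s)\notin\mathcal Q$, then $(b',s')\notin\mathcal Q$ as well, because $T$ is injective and $T(\mathcal Q)=\mathcal Q$. But $I_0(\{x=\rho+\sigma y\})=0$ whenever $(\rho,\sigma)\notin\mathcal Q$. Either $|\sigma|>S_0=1/w$, so the slope $|dy/dx|=1/|\sigma|$ is less than $w$ and (I1) applies. Or $|\sigma|\le S_0$ and $|\rho|>2\sqrt{1+S_0^2}$, so the distance $|\rho|/\sqrt{1+\sigma^2}$ of the line from $0$ exceeds $2$ and (I2) applies. Hence both $I_0(\ell)$ and $I_0(\ell')$ vanish. Outside $\mathcal Q$ the lens may do anything,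 as long as $T$ is a bijection.

\subsection{The disk}\label{sec:disk}
Let $M$ be a closed disk of radius $R$ about $(0,4)$ whose interior contains the compact sets over which $\lambda$ is supported and on which $f$ is supported. Then $\lambda|_{SM}\in C^\infty(SM)$ vanishes near $\partial M$, and $\Pi_x(v,v)=1/R>0=\langle\lambda(x,v)iv,\nu(x)\rangle$ for $(x,v)\in S\partial M$. So $\partial M$ is strictly $\lambda$-convex. By Lemma~\ref{lem:all} all $\lambda$-geodesics are unbounded, so $\tau<\infty$ on $SM$: the flow is nontrapping.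

Let $(x,v)\in\partial_+SM$ and let $\gamma$ be the complete $\lambda$-geodesic in $\mathbb R^2$ through $(x,v)$. At the exit time $\tau$ we have $\gamma(\tau)\in\partial M$ and $\langle\dot\gamma(\tau),\nu\rangle\le0$, since otherwise $\gamma$ would remain in $M$ a little longer. Since $\lambda=0$ outside $\operatorname{int}M$, the curve continues as a straight ray, which stays outside $\operatorname{int}M$ because $M$ is a disk. In the same way $\langle-v,\nu\rangle\le0$ shows that the backward ray from $x$ stays outside $\operatorname{int}M$. As $\operatorname{supp}f\subset\operatorname{int}M$,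
\[
\int_0^{\tau}f(\gamma(t))\,dt=\int_{\mathbb R}f(\gamma(t))\,dt=0
\]
by Lemma~\ref{lem:all} and Section~\ref{sec:vanish}. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}
The example refocuses. For $|s|\le1/(2w)$ the line $\ell=\{x=sy\}$ is vertical or has slope of modulus at least $2w$, so $c_\ell=\ell$; and $(0,s)\in\mathcal Q$, so $\ell'=\ell$. Hence all the curves $\Gamma_{0,s}$ with $|s|\le1/(2w)$ leave the origin in different directions and meet again at $(0,8)$.
\end{remark}

\section{Proof of Theorem~\ref{thm:strong}}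

(a) By Section~\ref{sec:graphs}, $\lambda_0$ and $\lambda_L$ change sign under $\theta\mapsto\theta+\pi$, hence so does $\lambda$.

(b) If $U$ solves \eqref{eq:transport} for $(A,\Phi)$, then $\exp\big(c\int_t^\tau f(\gamma)\big)U(t)$ solves it for $(A,\Phi+cf\,\mathrm{Id})$, with the same terminal value. By \eqref{eq:zero} the values at $t=0$ agree too, so the scattering data are equal. If $(A,\Phi)\cdot u=(A,\Phi+cf\,\mathrm{Id})$, taking traces in $u^{-1}\Phi u=\Phi+cf\,\mathrm{Id}$ gives $ncf=0$, a contradiction. As $f$ is real, $cf\,\mathrm{Id}$ is $\mathfrak u(n)$-valued for $c\in i\mathbb R$.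

(c) Stack $m$ copies of the construction: with $\lambda$ and $f$ from Section~\ref{sec:proof}, let
\[
\lambda^{(m)}(x,y,\theta)=\sum_{j=1}^m\lambda(x,y-20j,\theta),\qquad f_j(x,y)=f(x,y-20j).
\]
The $j$-th copy is supported in the strip $-\frac32\le y-20j\le\frac{19}2$, and these strips are disjoint. In the slab $\{-5\le y-20j\le15\}$, $1\le j\le m$, the field $\lambda^{(m)}$ is the $j$-th copy of $\lambda$; outside all slabs it is $0$. It is odd in $v$ by (a).

Consider a $\lambda^{(m)}$-geodesic that visits the $j$-th slab. By Lemma~\ref{lem:all}, from the point of visit on, in both time directions and as long as it stays in the slab, it follows the translate by $(0,20j)$ of a curve of one of two kinds.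
\begin{itemize}
\item The curve may be of horizontal type. Then its translate stays in the slab for all times, since it is a horizontal line or lies in $|y-20j|\le\frac32$ or in $|y-20j-8|\le\frac32$. So the whole $\lambda^{(m)}$-geodesic is this translate.
\item Otherwise the curve is some $\Gamma_{b,s}$. Its translate is part of a non-horizontal line below $y-20j=-\frac32$ and part of a non-horizontal line above $y-20j=\frac{19}2$, and since $T$ is a bijection, each of these two lines determines the other. So the geodesic enters the slab through one of its two sides, traverses the part of the translate in the slab, and leaves through the other side, along non-horizontal lines.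
\end{itemize}
In the second case the geodesic enters the next slab, or the region outside all slabs, along a non-horizontal line and in the same vertical direction. The next slab is then also of the second kind, so the geodesic crosses all slabs in order and never returns to one it has left. Hence every $\lambda^{(m)}$-geodesic is of one of two sorts. It is of horizontal type in one slab, or a horizontal line outside all slabs; or else it coincides in each slab with a translate of some $\Gamma_{b,s}$ and is a non-horizontal line elsewhere. In all cases it is unbounded in both directions. The integral of $f$ over \emph{every} $\Gamma_{b,s}$ and over every curve of horizontal type vanishes, and $f_j$ is supported in the $j$-th strip. So each $f_j$ has zero integral over every $\lambda^{(m)}$-geodesic.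

Let $M$ be a closed disk whose interior contains all the supports. The argument of Section~\ref{sec:disk} applies with $\lambda^{(m)}$ and $f_j$ in place of $\lambda$ and $f$: the boundary is strictly $\lambda^{(m)}$-convex, the flow is nontrapping, and every $f_j$ satisfies \eqref{eq:zero}. The $f_j$ are nonzero with disjoint supports, hence linearly independent, so the space in question has dimension at least $m$.

For $c\in\mathbb C^m$ consider the pairs $(A,\Phi+\sum_jc_jf_j\,\mathrm{Id})$. As in (b), they all have the same data. If the pairs for $c$ and $c'$ are gauge equivalent, taking traces gives $n\sum_j(c_j-c_j')f_j=0$, so $c=c'$. \qed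

\begin{thebibliography}{9}
\bibitem{JKR} Shubham R. Jathar, Manas Kar, Jesse Railo, \emph{Loop group factorization method for the magnetic and thermostatic nonabelian ray transforms}, arXiv:2312.06023 (2023).
\end{thebibliography}

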